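\title{Triangles with a non-trivial reptiling}

\begin{abstract}
A reptiling of a triangle $T$ is a tiling of $T$ by at least two mutually congruent triangles similar to $T$. Every triangle has the trivial reptilings, cut out by lines parallel to its sides. We prove that an obtuse scalene triangle in which no two sides have a rational ratio has no other reptiling. Together with known results on acute and isosceles triangles, this shows that a triangle admits a non-trivial reptiling if and only if it has a right angle or two sides of different lengths with rational ratio. The proof is a parity count of tile edges along the straight segments of the tiling, corrected by the balance of the three angles; it shows that the tiles along one side of $T$ form a strip as in the trivial reptiling.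
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{tiling} of a triangle $T$ is a finite set of closed triangles, the \emph{tiles}, with pairwise disjoint interiors and union $T$. An \emph{$r$-reptiling} of $T$ is a tiling by $r\ge2$ tiles that are similar to $T$ and mutually congruent; reflected copies are allowed. For every integer $k\ge2$, dividing each side of $T$ into $k$ equal parts and drawing through the division points the lines parallel to the sides gives a $k^2$-reptiling. These reptilings are called \emph{trivial}, all others \emph{non-trivial}. The following problem is posed by Gottschau, Haverkort and Matzke \cite{GHM}: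
\begin{quote}
Which triangles admit a non-trivial reptiling?
\end{quote}

The simplest way to produce one is to find, inside a trivial reptiling, a union of tiles that can be tiled in a second way. Two adjacent tiles with sides $x,y,z$, glued along $z$, form a parallelogram. Its other diagonal $z'$ cuts it into triangles with sides $x,y,z'$, and these are congruent to the tile exactly when $z'=z$, that is, when the parallelogram is a rectangle. So right triangles have such a move. A larger parallelogram, with $Q$ edges of length $x$ on one side and $P$ edges of length $y$ on the other, is a rhombus when $Qx=Py$, and it can then be reflected in a diagonal (Figure~\ref{fig:rhombus}). If $x=y$ and $P=Q=1$, the reflection maps the tiling of the rhombus to itself and nothing is gained; if $x\neq y$, the tiling changes. This leads to the following definition: a triangle is \emph{rational} if it has two sides of different lengths whose ratio is rational, and \emph{irrational} otherwise. A triangle is \emph{oblique} if it has no right angle.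

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(1.6cm,0cm)},y={(-0.274cm,0.752cm)}]
\fill[gray!20] (0,0)--(1,0)--(1,2)--(0,2)--cycle;
\draw (0,0)--(3,0)--(0,3)--cycle (0,1)--(2,1) (0,2)--(1,2) (1,0)--(1,2)
      (2,0)--(2,1) (1,0)--(0,1) (2,0)--(0,2);
\begin{scope}[xshift=6.4cm]
\fill[gray!20] (0,0)--(1,0)--(1,2)--(0,2)--cycle;
\draw (0,0)--(3,0)--(0,3)--cycle (1,1)--(2,1) (0,2)--(1,2) (2,0)--(2,1)
      (2,0)--(1,1) (0.5,0)--(0.5,2) (0,2)--(0.5,0) (0.5,2)--(1,0);
\draw[very thick] (1,0)--(1,2);
\fill (1,1) circle (1.6pt);
\node at (0.87,1.35) {\small$b$};
\node at (1.12,0.45) {\small$a$};
\node at (1.11,1.62) {\small$a$};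
\node at (1.14,1.18) {\small$v$};
\end{scope}
\end{tikzpicture}
\caption{A trivial and a non-trivial $9$-reptiling of a triangle whose two shorter sides satisfy $b=2a$. The shaded rhombus has been reflected in a diagonal. On the right, the thick line carries one tile edge of length $b$ on one side and two of length $a$ on the other; the tile vertex $v$ lies in the middle of the longer edge.}
\label{fig:rhombus}
\end{figure}

One would guess that right angles and rational ratios are the only sources of non-trivial reptilings. The guess needs proof, because an irrational oblique triangle can still allow many local coincidences. Its sides may satisfy a relation such as $2b=a+c$, so that edges of different lengths fit along a line, and its angles may be as dependent as $\pi/7,2\pi/7,4\pi/7$, so that they fill a straight angle in six different ways. We take as given, with the problem, the following known facts: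
\begin{itemize}
\item[(a)] every right triangle admits a non-trivial reptiling;
\item[(b)] every rational triangle admits a non-trivial reptiling;
\item[(c)] irrational acute triangles admit no non-trivial reptiling;
\item[(d)] irrational oblique isosceles triangles admit no non-trivial reptiling.
\end{itemize}
They leave only the irrational scalene obtuse triangles undecided. We settle this case and so confirm the guess.

\begin{theorem}\label{thm:main}
A triangle admits a non-trivial reptiling if and only if it is right or rational.
\end{theorem}

\begin{theorem}\label{thm:obtuse}
If a triangle is irrational, scalene and obtuse, then all its reptilings are trivial.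
\end{theorem}

The dichotomy is sharp in a quantitative sense. Two reptilings count as different when they differ as sets of tiles.

\begin{theorem}\label{thm:count}
Let $T$ be a triangle.
\begin{itemize}
\item[(1)] If $T$ is neither right nor rational, then the number of $r$-reptilings of $T$ is $1$ if $r\ge2$ is a perfect square, and $0$ otherwise.
\item[(2)] If $T$ is right, put $D=2$. If $T$ has two sides of different lengths with ratio $P/Q$ in lowest terms, put $D=P+Q$. Then for every $k\ge D$ there are at least $2^{\lfloor k/D\rfloor^2}$ reptilings of $T$ into $k^2$ tiles, all but one of them non-trivial.
\end{itemize}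
\end{theorem}

Section~\ref{sec:moves} proves Theorem~\ref{thm:count}(2) and derives the remaining statements from Theorem~\ref{thm:obtuse}. Section~\ref{sec:strip} reduces Theorem~\ref{thm:obtuse} to a statement about the tiles along one side of $T$, Proposition~\ref{prop:boundary}, which is proved in Sections~\ref{sec:fans}--\ref{sec:good}. The only outside result used for Theorem~\ref{thm:obtuse} is a theorem of Conway and Jones \cite{CJ} on rational relations between cosines.

\section{Rectangles and rhombi}\label{sec:moves}

Let $\Delta$ be a triangle with a vertex $O$ and side vectors $\vec x,\vec y$ at $O$, and write $k\Delta$ for its enlargement by the factor $k$ from $O$. The lines through the points of the lattice $O+\mathbb Z\vec x+\mathbb Z\vec y$ parallel to the three sides of $\Delta$ cut the plane into copies of $\Delta$, the \emph{lattice triangles}. If a triangle $S$ has lattice points as vertices and its sides on lattice lines, then $S$ is a copy of $j\Delta$ for an integer $j\ge1$, possibly rotated by $\pi$, and the lattice triangles inside $S$ form its trivial tiling: the same construction started at a vertex of $S$ produces the same lattice. (For $j=1$ we call the tiling by a single tile trivial.)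

\begin{proof}[Proof of Theorem~\ref{thm:count}(2)]
Let $\Delta$ be the tile, so that $T=k\Delta$. We first show that the trivial tiling of $D\Delta$ can be changed into a different tiling by copies of $\Delta$.

Let $\Delta$ be right, with the right angle at $O$, and $D=2$. The tile at $O$ and the central tile of $2\Delta$ form a rectangle split by a diagonal. Replace this diagonal by the other one.

Let $\Delta$ have sides $x\ne y$ with $x/y=P/Q$, so that $Qx=Py$ and $P\neq Q$, and let $D=P+Q$. Take for $O$ the vertex between these sides. The parallelogram spanned at $O$ by $Q\vec x$ and $P\vec y$ lies in $D\Delta$, since its far vertex $\frac QD(D\vec x)+\frac PD(D\vec y)$ is on the third side. It is a union of $2PQ$ lattice triangles, and it is a rhombus because $Qx=Py$. Reflect its tiling in the diagonal through $O$. The side along $\vec x$ was divided into $Q$ tile edges and is now divided into $P\ne Q$ tile edges, so the tiling has changed.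

Now let $j=\lfloor k/D\rfloor\ge1$. The triangle $jD\Delta\subseteq k\Delta$ is cut by its own trivial division into $j^2$ copies of $D\Delta$. These have disjoint interiors, lattice points as vertices and sides on lattice lines, so the trivial tiling of $k\Delta$ restricts to the trivial tiling on each of them. Retile an arbitrary subset of the $j^2$ copies as above. Different subsets give different sets of tiles, so we obtain $2^{j^2}$ reptilings into $k^2$ tiles. Exactly one reptiling into $k^2$ tiles is trivial.
\end{proof}

Taking $k=D$ gives facts (a) and (b) again, so only (c) and (d) are used without proof.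

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:count}(1) from Theorem~\ref{thm:obtuse}]
Right and rational triangles admit non-trivial reptilings by (a) and (b). Let $T$ be neither right nor rational. If $T$ is acute, apply (c); if it is obtuse and isosceles, apply (d); if it is obtuse and scalene, apply Theorem~\ref{thm:obtuse}. In each case every reptiling is trivial. This proves Theorem~\ref{thm:main}. A trivial reptiling has $k^2$ tiles with $k\ge2$, and there is exactly one for each $k$, which is Theorem~\ref{thm:count}(1).
\end{proof}

\section{Peeling off a strip}\label{sec:strip}

From now on $\Delta$ is an irrational scalene obtuse triangle with sides $a<b<c$ and opposite angles $\alpha<\beta<\gamma$. Thus $a/b$, $a/c$, $b/c$ are irrational, and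
\begin{equation}\label{eq:obtuse}
\alpha+\beta<\pi/2<\gamma .
\end{equation}
The \emph{type} of a tile edge is its length, $a$, $b$ or $c$. At the vertex with angle $\alpha$ a tile has edges of types $b,c$; at $\beta$ it has $a,c$; at $\gamma$ it has $a,b$. We consider a tiling of a triangle $T=ABC$, with angles $\alpha,\beta,\gamma$ at $A,B,C$ and sides $\lambda a,\lambda b,\lambda c$, by $r$ tiles congruent to $\Delta$. Comparing areas gives $r=\lambda^2$.

A tiling is hard to control in the interior, where a tile vertex may lie in the middle of an edge of another tile. Along the boundary there is less freedom, and the following information about one side is enough.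

\begin{proposition}\label{prop:boundary}
Let $r\ge2$. Then:
\begin{itemize}
\item[(i)] $\lambda$ is an integer, and the side $AC$ is divided into $\lambda$ tile edges of type $b$;
\item[(ii)] at each division point $v\ne A,C$ of $AC$ exactly three tiles meet, with angles $\alpha,\beta,\gamma$ at $v$ in some order, and any two consecutive ones have edges of the same type along their common ray from $v$.
\end{itemize}
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\fill[gray!15] (0,0)--(6.4,0)--(6.74,0.94)--(1.94,0.94)--cycle;
\draw (0,0)--(6.4,0)--(7.76,3.76)--cycle (1.94,0.94)--(6.74,0.94);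
\foreach \j in {1,2,3}{
  \draw (1.6*\j+0.34,0.94)--(1.6*\j,0)--(1.6*\j+1.94,0.94);
  \node[below] at (1.6*\j,0) {$v_\j$};
  \node at (1.6*\j+0.72,0.66) {$s_\j$};}
\foreach \j in {1,2,3,4}{\node at (1.6*\j-0.36,0.28) {$t_\j$};}
\node[below] at (0,0) {$A$};
\node[below] at (6.4,0) {$C$};
\node[above] at (7.76,3.76) {$B$};
\node[above left] at (1.94,0.94) {$B_1$};
\node[above] at (3.54,0.94) {$B_2$};
\node[above] at (5.14,0.94) {$B_3$};
\node[right] at (6.74,0.94) {$B_4$};
\end{tikzpicture}
\caption{The strip of tiles along the side $AC$ for $\lambda=4$. At each point $v_j$ the tile angles are, from left to right, $\gamma$, $\beta$, $\alpha$. Removing the strip leaves a triangle similar to $ABC$ with sides three times those of the tile.}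
\label{fig:strip}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:obtuse} from Proposition~\ref{prop:boundary}]
In a reptiling $\lambda$ is an integer by (i). We show by induction on the integer $\lambda\ge1$ that every tiling of $T$ by copies of $\Delta$ is trivial. For $\lambda=1$ there is one tile. Let $\lambda\ge2$, let $A=v_0,v_1,\dots,v_\lambda=C$ be the division points of $AC$, and let $t_j$ be the tile with edge $v_{j-1}v_j$ (Figure~\ref{fig:strip}). This edge has type $b$, so $t_j$ has the angle $\alpha$ at one of its ends and $\gamma$ at the other.

We claim that $t_j$ has $\alpha$ at $v_{j-1}$ and $\gamma$ at $v_j$. The corner $A$ has angle $\alpha$, the smallest tile angle, so it is filled by a single tile angle $\alpha$; this is the claim for $j=1$. Suppose that $t_j$ has $\gamma$ at $v_j$, where $1\le j<\lambda$. By (ii) the tiles at $v_j$ are $t_j$, a middle tile $s_j$, and $t_{j+1}$. The edges of $t_j$ at $v_j$ have types $a,b$, and the $b$-edge is on $AC$, so the $a$-edge is on the ray between $t_j$ and $s_j$. By (ii), $s_j$ has an $a$-edge on this ray. Its angle at $v_j$ is $\alpha$ or $\beta$, and there is no $a$-edge at a vertex with angle $\alpha$. So $s_j$ has angle $\beta$ at $v_j$, and its edge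 on the second ray has type $c$. The angle $\alpha$ is left for $t_{j+1}$, which therefore has $\gamma$ at $v_{j+1}$. The claim follows.

A triangle on a given side of $AC$ is determined by its base and base angles, so the $t_j$ are translates of $t_1$ by multiples of $\overrightarrow{AC}/\lambda$. Let $B_j$ be the vertex of $t_j$ with angle $\beta$. The $a$-edge of $t_j$ is $v_jB_j$, and the $c$-edge of $t_{j+1}$ is $v_jB_{j+1}$. The edges of $s_j$ at $v_j$ lie on the same rays and have the same lengths, so $s_j=v_jB_jB_{j+1}$. The tile $t_1$ is the image of $T$ under the homothety with center $A$ and ratio $1/\lambda$, and $t_\lambda$ is its image under the homothety with center $C$ and the same ratio. Hence $B_1\in AB$ and $B_\lambda\in BC$, the tiles $t_j,s_j$ are lattice triangles of the lattice generated at $A$ by $\overrightarrow{AC}/\lambda$ and $\overrightarrow{AB}/\lambda$, and their union is the trapezoid $ACB_\lambda B_1$. The other tiles tile the triangle $B_1BB_\lambda$, whose sides are $(\lambda-1)a$, $(\lambda-1)b$, $(\lambda-1)c$. By induction this tiling is trivial, so it consists of lattice triangles of the same lattice. Hence all tiles are lattice triangles.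
\end{proof}

\section{Fans and segments}\label{sec:fans}

Fix a tiling of $T$ with $r\geq 2$. Since it need not be edge-to-edge, we need two bookkeeping devices: one that groups the tile angles, and one that groups the tile edges so that lengths can be compared.

Let $\Gamma$ be the union of the tile boundaries. The \emph{nodes} are the tile vertices. A small disk around a point $z\in\Gamma$ meets only the tiles that contain $z$. Each of them meets the disk in a sector with apex $z$, if $z$ is a vertex of the tile, or in a half-disk, if $z$ is in the relative interior of an edge, and these pieces fill the part of the disk inside $T$ without overlap. So at a point of $\Gamma$ in the interior of $T$ that is not a node, exactly two tiles meet, each in a half-disk. It follows that $\Gamma$ minus the nodes is a disjoint union of open line segments, the \emph{arcs}, each joining two nodes. Since $T$ is convex, a tile edge either lies in $\partial T$ or has its relative interior in the interior of $T$, and the same holds for arcs. An arc not in $\partial T$ is an \emph{interior arc}; it has exactly one tile on each side.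

\paragraph{Fans.} A node $v$ is of one of four kinds.
\begin{itemize}
\item[(1)] $v$ is interior to $T$ and lies in the relative interior of an edge of some tile. There is only one such tile, since two of them would fill the disk and $v$ would not be a node. Let $\ell_v$ be the line of that edge. The tile angles with apex $v$ fill the other half-disk bounded by $\ell_v$; they form an \emph{interior half fan}. We call $v$ a \emph{T-node}.
\item[(2)] $v$ is in the relative interior of a side of $T$. Let $\ell_v$ be the line of that side. The tile angles at $v$ fill a half-disk and form a \emph{boundary half fan}.
\item[(3)] $v$ is interior to $T$ and not a T-node. The tile angles at $v$ fill the disk and form a \emph{full fan}.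
\item[(4)] $v$ is a corner of $T$. The tile angles at $v$ form a \emph{corner fan}.
\end{itemize}
Every tile angle belongs to exactly one fan. The angles of a half fan sum to $\pi$, so there are at least two; the first and the last tile each have an edge on $\ell_v$ ending at $v$, and these two edges are the \emph{base edges} of the half fan. The angles of a full fan sum to $2\pi$. A \emph{ray} of a fan at $v$ is the end at $v$ of an arc that separates two consecutive angles of the fan. Both tiles beside a ray have a vertex at $v$, so two tile edges start at $v$ along the ray.

\paragraph{Segments.} At each T-node $v$, link the two arcs that leave $v$ along $\ell_v$. A maximal chain of linked interior arcs, together with its nodes, is a line segment, which we call a \emph{segment} of the tiling. In a trivial tiling there are no T-nodes, and each segment is the common edge of two tiles. In Figure~\ref{fig:rhombus}, right, $v$ is a T-node and the thick line is a segment.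

\begin{lemma}\label{lem:segments}
\begin{itemize}
\item[(i)] Each of the two sides of a segment $\sigma$ is exactly partitioned into tile edges. The division points on a given side are the T-nodes linking arcs of $\sigma$ whose half fan lies on that side, and the two edges meeting at such a point are the base edges of the half fan. Every interior half fan arises in this way from exactly one segment.
\item[(ii)] The rays of all fans are exactly the ends of all segments, and the two tile edges that start along a ray are the end edges on the two sides of the segment.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $e$ be a tile edge not in $\partial T$. Every node in its relative interior is a T-node $v$ with $e\subset\ell_v$, so the arcs in $e$ are linked and $e$ lies in one segment. Each arc of $\sigma$ has a tile on the given side and lies in an edge of this tile; that edge lies in $\sigma$. So the edges of tiles on the given side cover $\sigma$, and they do not overlap. A division point is a node inside the chain, hence a T-node $v$ with $\sigma\subset\ell_v$. On the side of the half fan of $v$ two edges end at $v$; on the other side an edge passes through $v$. An interior half fan at $v$ belongs to the one segment that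 contains the two arcs linked at $v$.

(ii) The ends of segments are the unlinked ends of interior arcs. At a full fan every arc end is unlinked and separates two consecutive angles. At a T-node the unlinked arc ends are those off $\ell_v$, and they lie inside the half fan. At a node on $\partial T$ the interior arcs are those that separate consecutive angles, and none is linked. The last statement follows from (i).
\end{proof}

\section{Mismatches and impurities}\label{sec:parity}

Proposition~\ref{prop:boundary} asks that consecutive edges on $\partial T$ have the same type and that the two edges along a ray agree. We measure the failure of both, one type at a time. Fix $y\in\{a,b,c\}$.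
\begin{itemize}
\item For a ray $\rho$, let $m_y(\rho)=1$ if exactly one of the two tile edges starting along $\rho$ has type $y$ (a \emph{$y$-mismatch}), and $m_y(\rho)=0$ otherwise.
\item For a half fan $h$, let $i_y(h)=1$ if exactly one of its base edges has type $y$ (a \emph{$y$-impurity}), and $i_y(h)=0$ otherwise.
\end{itemize}
Let $M_y$ be the sum of $m_y$ over all rays, and let $I_y^{\mathrm{int}}$ and $I_y^{\partial}$ be the sums of $i_y$ over the interior and the boundary half fans.

\subsection*{The generic triangle}
Suppose for a moment that $\alpha,\beta,\gamma$ are linearly independent over $\mathbb Q$, and $a,b,c$ as well. A half fan with $p,q,s$ angles $\alpha,\beta,\gamma$ satisfies $p\alpha+q\beta+s\gamma=\alpha+\beta+\gamma$, so $p=q=s=1$. The six tile edges at its node are then $b,c$; $a,c$; $a,b$: each type occurs twice. If exactly one base edge has type $a$, the other $a$-edge lies on a ray, and its partner on that ray is not of type $a$. So \emph{each impurity creates a mismatch} in its own fan, and $M_a\ge I_a^{\mathrm{int}}+I_a^\partial$.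

On the other hand, the two sides of a segment have equal length, so by independence they carry the same edges in different orders. The shortest segment that is not a common edge has, say, $a,b$ on one side and $b,a$ on the other. It has an $a$-mismatch at each end and an $a$-impurity on each side: \emph{each mismatch is paid for by an impurity} on its own segment. Lemma~\ref{lem:segineq} below shows this for every segment. These impurities are interior, so $M_a\le I_a^{\mathrm{int}}$. The two inequalities give $I_a^\partial=0$ and leave no slack: a boundary half fan has no impurity, and hence no spare mismatch. The same holds for $b$ and $c$, and Proposition~\ref{prop:boundary} follows as in Lemma~\ref{lem:twogood}.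

For an arbitrary irrational triangle each half of this argument can fail: the second when the sides are dependent, the first when the angles are. We quantify both failures.

\subsection*{Dependent sides}
The $\mathbb Q$-span of $a,b,c$ has dimension $2$ or $3$, since the ratios are irrational. In dimension $2$ the rational relations are the multiples of one relation $\kappa_aa+\kappa_bb+\kappa_cc=0$. All three coefficients are nonzero, again by irrationality, and they do not all have the same sign. The type whose coefficient has a sign different from the other two is called \emph{isolated}. In dimension $3$ no type is isolated. So at least two types are not isolated.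

\begin{lemma}\label{lem:segineq}
Let $y$ be a type that is not isolated and $\sigma$ a segment. Then the sum of $m_y$ over the two ends of $\sigma$ is at most the sum of $i_y$ over the half fans on $\sigma$. Consequently $M_y\le I_y^{\mathrm{int}}$.
\end{lemma}

\begin{proof}
Call the two sums $m$ and $i$. Read the edge types cyclically around $\sigma$, along one side and back along the other. By Lemma~\ref{lem:segments}, consecutive edges in this cyclic word are either the base edges of a half fan on $\sigma$ or the two edges along the ray at an end. So $m+i$ is the number of changes between $y$ and non-$y$ in a cyclic word, which is even. Suppose $m>i$. As $m\le2$ and $m+i$ is even, $m=2$ and $i=0$. Then one side consists of $y$-edges only and the other contains none. If $x,z$ are the other types, this gives $ny=n'x+n''z$ with integers $n\ge1$ and $n',n''\ge 0$. Since $y/x$ and $y/z$ are irrational, $n',n''>0$, and $y$ is isolated, a contradiction. Summing over all segments gives the last statement by Lemma~\ref{lem:segments}.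
\end{proof}

Both hypotheses are needed here. For the rational tile of Figure~\ref{fig:rhombus}, the thick segment has two $b$-mismatches and no $b$-impurity. For the irrational obtuse triangle with sides $1,\frac{1+\sqrt5}2,\sqrt5$ we have $2b=a+c$, the type $b$ is isolated, and a segment with $b,b$ on one side and $a,c$ on the other would violate the inequality for $y=b$.

\subsection*{Dependent angles}
The \emph{signature} of a fan is the triple $(p,q,s)$ of the numbers of its angles $\alpha,\beta,\gamma$. A tile with a vertex at $v$ has one $y$-edge at $v$ if its angle there is not opposite to $y$, and none otherwise. So the tiles of a fan have $q+s$, $p+s$, $p+q$ edges of types $a,b,c$ at the node. For a half or full fan define $o_a,o_b,o_c\in\{0,1\}$ by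
\[
o_a\equiv q+s,\qquad o_b\equiv p+s,\qquad o_c\equiv p+q\pmod 2,
\]
and call the fan \emph{$y$-odd} if $o_y=1$. Note that $o_a+o_b+o_c\equiv0\pmod2$.

For the angles $\pi/7,2\pi/7,4\pi/7$, a half fan of signature $(3,0,1)$ has a single $a$-edge at its node. If this is a base edge, there is an $a$-impurity without an $a$-mismatch: an odd half fan can spoil the count by one. A full fan of signature $(2,0,3)$ has three $a$-edges, all on rays, so it has an $a$-mismatch without any impurity: an odd full fan helps by one.

\begin{lemma}\label{lem:fanineq}
For a half fan $h$ and a full fan $f$, with sums over their rays,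
\[
\sum_{\rho}m_y(\rho)\ \ge\ i_y(h)-o_y(h),\qquad\qquad \sum_\rho m_y(\rho)\ \ge\ o_y(f).
\]
\end{lemma}

\begin{proof}
The tile edges of a fan at its node come in pairs: one pair along each ray and, for a half fan, the pair of base edges. A pair contains an odd number of $y$-edges exactly when $m_y=1$, respectively $i_y=1$. Hence $\sum m_y+i_y\equiv o_y$ for a half fan and $\sum m_y\equiv o_y$ for a full fan, modulo $2$. The second congruence gives the second inequality. In the first inequality the right side is positive only if $i_y=1$ and $o_y=0$, and then $\sum m_y$ is odd.
\end{proof}

Let $H_y$ be the number of $y$-odd half fans, interior and boundary, and $F_y$ the number of $y$-odd full fans. The generic argument survives when the help outweighs the damage. Call $y$ \emph{good} if it is not isolated and $H_y\le F_y$.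

\begin{lemma}\label{lem:good}
If $y$ is good, then $H_y=F_y$, and every boundary half fan has $i_y=0$, $o_y=0$, and $m_y(\rho)=0$ on all its rays.
\end{lemma}

\begin{proof}
Sum Lemma~\ref{lem:fanineq} over all half and full fans, use $m_y\ge0$ on the rays of corner fans, and compare with Lemma~\ref{lem:segineq}:
\[
I_y^{\mathrm{int}}\ \ge\ M_y\ \ge\ I_y^{\mathrm{int}}+I_y^\partial-H_y+F_y .
\]
So $0\le I_y^\partial\le H_y-F_y\le0$. Hence $H_y=F_y$, $I^\partial_y=0$, and Lemma~\ref{lem:fanineq} is an equality at every fan. At a boundary half fan $i_y=0$, so the equality reads $\sum m_y=-o_y$, and both sides vanish.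
\end{proof}

One good type separates $y$ from non-$y$; two good types separate all three.

\begin{lemma}\label{lem:twogood}
Suppose that two types are good. Then:
\begin{itemize}
\item[(i)] $\lambda$ is an integer, and for each type $x$ the side of $T$ of length $\lambda x$ consists of $\lambda$ edges of type $x$;
\item[(ii)] at every boundary half fan, the two edges along each ray have the same type;
\item[(iii)] every boundary half fan has a signature with $p\equiv q\equiv s\pmod2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Consecutive edges on a side of $T$ are the base edges of a boundary half fan. By Lemma~\ref{lem:good}, for each good $y$ a side of $T$ consists of $y$-edges only or contains none. With two good types, each side therefore carries a single type: $\lambda a=n_1x_1$, $\lambda b=n_2x_2$, $\lambda c=n_3x_3$ with positive integers $n_i$ and types $x_i$. The $x_i$ are distinct, since two sides of $T$ carrying the same type would have a rational ratio. So $(x_1,x_2,x_3)$ is a permutation of $(a,b,c)$. Multiplying the three equations gives $\lambda^3=n_1n_2n_3$, and $\lambda^2=r$, so $\lambda=n_1n_2n_3/r$ is rational. Then $a/x_1$, $b/x_2$, $c/x_3$ are rational, which forces $x_1=a$, $x_2=b$, $x_3=c$ and $\lambda=n_1=n_2=n_3$.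

(ii) If the two edges along a ray had different types, at least one of these types would be good, and it would have a mismatch on this ray, against Lemma~\ref{lem:good}.

(iii) We have $o_y=0$ for two types, hence for all three, because $o_a+o_b+o_c$ is even.
\end{proof}

\section{Signatures, balance and weights}\label{sec:weights}

It remains to show $H_y\le F_y$ for enough types, and to determine the signatures on the side $AC$. The tool is that each of the three angles occurs exactly $r$ times, so that a fan with a surplus of one angle must be compensated elsewhere. Obtuseness enters here: it limits how $\gamma$ can be distributed.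

The three corner fans together have angle sum $\pi$. We treat them as one object, the \emph{corner triple}, whose signature is the sum of the three signatures.

\begin{lemma}\label{lem:signatures}
\begin{itemize}
\item[(i)] The signature of a half fan or of the corner triple is $(1,1,1)$, or $(n+1,0,1)$ where $\beta=n\alpha$ with an integer $n\ge2$, or has $s=0$.
\item[(ii)] A full fan has $s\le3$. If $s=3$, then $p\alpha+q\beta=2\pi-3\gamma<\alpha+\beta$, and the signature is $(p,0,3)$ or $(0,1,3)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Here $p\alpha+q\beta+s\gamma=\pi$, and $s\le1$ as $2\gamma>\pi$. If $s=1$, then $p\alpha+q\beta=\alpha+\beta<2\beta$, so $q\le1$. For $q=1$ we get $p=1$. For $q=0$ we get $\beta=(p-1)\alpha$, and $p-1\ge2$ as $\beta>\alpha$.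

(ii) Here the sum is $2\pi<4\gamma$. If $s=3$, then $2\pi-3\gamma=2(\alpha+\beta)-\gamma<\alpha+\beta$ by \eqref{eq:obtuse}. So $p$ and $q$ are not both positive, and $q\le1$.
\end{proof}

A half fan is \emph{regular} if its signature is $(1,1,1)$ and \emph{light} if $s=0$. A full fan is \emph{heavy} if $s=3$.

\begin{remark}
For a right triangle the list in (i) would also contain $(0,0,2)$. After the move in $2\Delta$ described in Section~\ref{sec:moves}, the boundary half fans have signatures $(0,0,2)$, $(0,0,2)$ and $(2,2,0)$. All of them satisfy the parity condition of Lemma~\ref{lem:twogood}(iii), so parity alone does not detect this non-trivial reptiling.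
\end{remark}

The \emph{defect} of a half fan or of the corner triple is $d=(p-1,q-1,s-1)$, and the defect of a full fan is $d=(p-2,q-2,s-2)$. Since $\alpha+\beta+\gamma=\pi$, all defects lie in the group of angle relations
\[
\Lambda=\{d\in\mathbb Z^3:\ d_1\alpha+d_2\beta+d_3\gamma=0\}.
\]
Define homomorphisms $\varepsilon_y\colon\Lambda\to\mathbb Z/2\mathbb Z$ by $\varepsilon_a(d)=d_2+d_3$, $\varepsilon_b(d)=d_1+d_3$, $\varepsilon_c(d)=d_1+d_2$. Then $o_y\equiv\varepsilon_y(d)$ for every half or full fan with defect $d$. By Lemma~\ref{lem:signatures},
\begin{equation}\label{eq:third}
\begin{gathered}
-d_3\in\{0,1\}\ \text{for half fans and the corner triple},\\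
-d_3\ge-1\ \text{for full fans},
\end{gathered}
\end{equation}
where a half fan has $-d_3=1$ exactly if it is light, and a full fan has $-d_3=-1$ exactly if it is heavy.

\begin{lemma}[Balance]\label{lem:balance}
The defects of all half fans, all full fans and the corner triple sum to $0$.
\end{lemma}

\begin{proof}
Let there be $N_1$ half fans and $N_2$ full fans. Adding all tile angles gives $r\pi=N_1\pi+2N_2\pi+\pi$. The signatures sum to $(r,r,r)$, so each coordinate of the sum of the defects is $r-N_1-2N_2-1=0$.
\end{proof}

To turn this vector identity into the inequality $H_y\le F_y$ we apply a linear form. Let $G\subseteq\Lambda$ be the subgroup generated by the defects that occur in the tiling. A \emph{weight for $y$} is a homomorphism $L\colon G\to\mathbb Z$ such that $L(d)\ge o_y$ for every half fan, $L(d)\ge0$ for the corner triple, and $L(d)\ge-o_y$ for every full fan.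

\begin{lemma}\label{lem:weight}
\begin{itemize}
\item[(i)] If $y$ is not isolated and $L$ is a weight for $y$, then $y$ is good and $L(d)=0$ for every boundary half fan.
\item[(ii)] Let $L\colon G\to\mathbb Z$ be a homomorphism with $L\equiv\varepsilon_y\pmod 2$. If $L(d)\ge0$ for the half fans and the corner triple and $L(d)\ge-1$ for the full fans, then $L$ is a weight for $y$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:balance},
\[
\sum_{\text{half}}\bigl(L(d)-o_y\bigr)+L(d_{\text{corner}})+\sum_{\text{full}}\bigl(L(d)+o_y\bigr)=F_y-H_y .
\]
All terms on the left are nonnegative, so $H_y\le F_y$ and $y$ is good. By Lemma~\ref{lem:good} the right side is $0$, so every term vanishes, and at a boundary half fan $L(d)=o_y=0$.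

(ii) An integer $L(d)\ge0$ with the parity of $o_y$ is at least $o_y$, and an integer $L(d)\ge-1$ with the parity of $o_y$ is at least $-o_y$.
\end{proof}

\section{Rational angles give independent sides}\label{sec:independence}

When the angles satisfy many relations we shall find weights for two types only, and this is useless if one of them is isolated. We show that dependent sides and commensurable angles exclude each other. A \emph{nontrivial} linear combination is one whose coefficients are not all zero. We use the part for at most three cosines of the following theorem.

\begin{theorem}[Conway--Jones {\cite[Theorem 7]{CJ}}]\label{thm:CJ}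
Take at most three distinct rational multiples of $\pi$ strictly between $0$ and $\pi/2$ such that some nontrivial rational linear combination of their cosines is rational, but no proper nonempty subset has this property. Then the combination is proportional to one of
\begin{gather*}
\cos\tfrac\pi3=\tfrac12,\qquad \cos\tfrac\pi5-\cos\tfrac{2\pi}5=\tfrac12,\\
-\cos\varphi+\cos(\tfrac\pi3-\varphi)+\cos(\tfrac\pi3+\varphi)=0\quad(0<\varphi<\tfrac\pi6),\\
\cos\tfrac{\pi}{7}-\cos\tfrac{2\pi}{7}+\cos\tfrac{3\pi}{7}=\tfrac12,\qquad
\cos\tfrac\pi5-\cos\tfrac\pi{15}+\cos\tfrac{4\pi}{15}=\tfrac12,\\
-\cos\tfrac{2\pi}5+\cos\tfrac{2\pi}{15}-\cos\tfrac{7\pi}{15}=\tfrac12 .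
\end{gather*}
\end{theorem}

In particular, among such angles only $\pi/3$ has a rational cosine, and two distinct angles with irrational cosines that have a nontrivial rational combination in $\mathbb Q$ are $\pi/5$ and $2\pi/5$.

\begin{lemma}\label{lem:independent}
If $\alpha,\beta,\gamma$ are rational multiples of $\pi$, then $a,b,c$ are linearly independent over $\mathbb Q$, and no type is isolated.
\end{lemma}

\begin{proof}
Put $\theta_1=\frac\pi2-\alpha$, $\theta_2=\frac\pi2-\beta$, $\theta_3=\gamma-\frac\pi2$. These are rational multiples of $\pi$ in $(0,\frac\pi2)$, and by the law of sines $a:b:c=\cos\theta_1:\cos\theta_2:\cos\theta_3$. From $a<b<c$ and $\alpha+\beta+\gamma=\pi$ we get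
\begin{equation}\label{eq:theta}
\theta_1>\theta_2>\theta_3,\qquad \theta_1+\theta_2-\theta_3=\tfrac\pi2 .
\end{equation}
Suppose that $a,b,c$ are dependent. Then $\kappa_1\cos\theta_1+\kappa_2\cos\theta_2+\kappa_3\cos\theta_3=0$ with rational $\kappa_i$, all nonzero because $\Delta$ is irrational. We distinguish three cases by the smallest subset to which Theorem~\ref{thm:CJ} applies.

\emph{Some cosine is rational.} Its angle is $\frac\pi3$. The other two cosines are irrational, and the relation makes a nontrivial combination of them rational, so their angles are $\frac\pi5,\frac{2\pi}5$. Then $(\theta_1,\theta_2,\theta_3)=(\frac{2\pi}5,\frac\pi3,\frac\pi5)$ and $\theta_1+\theta_2-\theta_3=\frac{8\pi}{15}$, against \eqref{eq:theta}.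

\emph{No cosine is rational, but some pair has a nontrivial combination in $\mathbb Q$.} The pair is $\{\frac\pi5,\frac{2\pi}5\}$; let $\theta$ be the third angle. Substituting $\cos\frac{2\pi}5=\cos\frac\pi5-\frac12$ in the relation shows that $\kappa\cos\theta+\kappa'\cos\frac\pi5$ is rational for some rational $\kappa\neq0$ and $\kappa'$. This is a nontrivial combination of two irrational cosines of distinct angles, so $\{\theta,\frac\pi5\}=\{\frac\pi5,\frac{2\pi}5\}$ and $\theta=\frac{2\pi}5$; but the three angles are distinct.

\emph{No proper subset has a nontrivial combination in $\mathbb Q$.} Our combination has value $0$, so the angles are $\varphi<\frac\pi3-\varphi<\frac\pi3+\varphi$ with $0<\varphi<\frac\pi6$. Then $\theta_1+\theta_2-\theta_3=\frac{2\pi}3-\varphi>\frac\pi2$, against \eqref{eq:theta}.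
\end{proof}

\section{Two types are good}\label{sec:good}

\begin{proposition}\label{prop:good}
Two types are good, and every boundary half fan is regular or has signature $(0,4,0)$.
\end{proposition}

\begin{proof}
Once two types are known to be good, Lemma~\ref{lem:twogood}(iii) excludes the signature $(n+1,0,1)$ on the boundary, because $q=0$ and $s=1$. By Lemma~\ref{lem:signatures}, a boundary half fan is then regular, or light with $p$ and $q$ even. So in each case below we exhibit weights and then examine the light boundary half fans. The group $\Lambda$ has rank at most $2$. In Cases 1 and 2 all defects lie on one line, and every type has a weight; in Cases 3 and 4 only two types get a weight, but none is isolated. For $d\in\Lambda$ we identify $\varepsilon_y(d)$ with its representative in $\{0,1\}$.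

\medskip\noindent\emph{Case 1: there is no heavy fan.} By \eqref{eq:third} all defects have $d_3\le0$, so by Lemma~\ref{lem:balance} all have $d_3=0$. In particular no half fan is light. If all defects vanish, then $L=0$ is a weight for every type. Otherwise there is a nonzero relation $d_1\alpha+d_2\beta=0$, so $k\alpha=l\beta$ with coprime integers $k>l\ge1$, and every defect is $td^0$ with $d^0=(k,-l,0)$ and $t\in\mathbb Z$. Note $k\ge2$. For a half fan or the corner triple, $p=1+tk\ge0$ gives $t\ge0$; for a full fan, $p=2+tk\ge0$ gives $t\ge-1$. Put $L(td^0)=t\,\varepsilon_y(d^0)$. Then $L\equiv\varepsilon_y$, and Lemma~\ref{lem:weight}(ii) shows that $L$ is a weight for $y$. So all types that are not isolated, at least two, are good.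

\medskip\noindent\emph{Case 2: there is a heavy fan and $\Lambda$ has rank $1$.} Let $e$ be the defect of a heavy fan; it is $(p_0-2,-2,1)$ for signature $(p_0,0,3)$, or $(-2,-1,1)$. Every $d\in\Lambda$ is a rational multiple of $e$, and the third coordinate gives $d=d_3e$. Put $L(d)=-\varepsilon_y(e)\,d_3$. Then $L(d)\equiv\varepsilon_y(d_3e)=\varepsilon_y(d)$, and by \eqref{eq:third} and Lemma~\ref{lem:weight}(ii), $L$ is a weight for $y$. Again all types that are not isolated are good. A light half fan has defect $-e$, so its signature is $(3-p_0,3,0)$ or $(3,2,0)$. In neither are both $p$ and $q$ even, so no boundary half fan is light.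

\medskip
In the remaining cases there is a heavy fan and $\Lambda$ has rank $2$. Then $(\alpha,\beta,\gamma)$ is orthogonal to two independent integer vectors, hence proportional to an integer vector. Since the angles sum to $\pi$, they are rational multiples of $\pi$. By Lemma~\ref{lem:independent} no type is isolated, so every type with a weight is good.

\medskip\noindent\emph{Case 3: a heavy fan, rank $2$, and $\beta/\alpha\notin\mathbb Z$.} Every half fan is regular or light. All heavy fans have the same signature: $p$ in $(p,0,3)$ is determined by $p\alpha=2\pi-3\gamma$, and if $(p,0,3)$ and $(0,1,3)$ both occurred we would have $\beta=p\alpha$. Let $y$ be a type for which the heavy fans are $y$-odd. Then $L=-d_3$ is a weight for $y$. Indeed, $L=0=o_y$ on regular half fans, $L=1\ge o_y$ on light ones, $L\ge0$ on the corner triple and on full fans that are not heavy, and $L=-1=-o_y$ on heavy fans. There are two such types. For $(p,0,3)$ we have $o_a=1$, and exactly one of $o_b\equiv p+3$ and $o_c\equiv p$ is $1$; for $(0,1,3)$ we have $o_b=o_c=1$. By Lemma~\ref{lem:weight}(i), $d_3=0$ on boundary half fans, so none is light.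

\medskip\noindent\emph{Case 4: a heavy fan, and $\beta=n\alpha$ with an integer $n\ge2$.} Write $\gamma=g\alpha$ and $\pi=N\alpha$, so that $N=n+1+g$. A heavy fan $(p,q,3)$ has $p+qn=2N-3g=2n+2-g$. Call this integer $j$; by Lemma~\ref{lem:signatures}(ii), $0\le j<n+1$. Thus
\[
0\le j\le n,\qquad g=2n+2-j,\qquad N=3n+3-j .
\]
For $d\in\Lambda$ we have $d_1=-nd_2-gd_3\equiv nd_2+jd_3\pmod2$, so
\begin{equation}\label{eq:eps}
\varepsilon_a\equiv d_2+d_3,\qquad \varepsilon_b\equiv nd_2+(j+1)d_3,\qquad \varepsilon_c\equiv(n+1)d_2+jd_3 .
\end{equation}
The new difficulty is the half fan $(n+1,0,1)$. Its defect $(n,-1,0)$ has $d_3=0$, so a multiple of $d_3$ can only serve as a weight for a type with respect to which this fan is even. There is one such type.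

\emph{First type.} Let $y_1=b$ if $n$ is even and $y_1=c$ if $n$ is odd. By \eqref{eq:eps}, $\varepsilon_{y_1}\equiv\kappa d_3$, where $\kappa=1$ if $j\equiv n\pmod 2$ and $\kappa=0$ otherwise. By \eqref{eq:third} and Lemma~\ref{lem:weight}(ii), $-\kappa d_3$ is a weight for $y_1$.

\emph{Second type.} For the other types the weight must be positive at $(n,-1,0)$, so we try $L_\mu=-d_2-\mu d_3$ with an integer $\mu$. We choose
\begin{itemize}
\item $\mu=3$ and $y_2=a$ if $j<n$; then $L_3\equiv d_2+d_3\equiv\varepsilon_a$;
\item $\mu=2$ and $y_2$ with $\{y_1,y_2\}=\{b,c\}$ if $j=n$; then $L_2\equiv d_2$, and \eqref{eq:eps} with $j=n$ gives $\varepsilon_c\equiv d_2$ for $n$ even and $\varepsilon_b\equiv d_2$ for $n$ odd.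
\end{itemize}
By Lemma~\ref{lem:weight}(ii) it remains to check that $L_\mu\ge0$ on the signatures of angle sum $\pi$ and $L_\mu\ge-1$ on those of angle sum $2\pi$. On $(1,1,1)$ and $(n+1,0,1)$ the values are $0$ and $1$. On $(p,q,0)$ with angle sum $\pi$ we have $L_\mu=1+\mu-q$ and $p+qn=N$. On a full fan, $L_\mu=2-q+\mu(2-s)$ and $p+qn=2N-sg$, where $N-g=n+1$. So each condition is an upper bound on $q$, listed in the third column below. The last two columns give the value or an upper bound of $p+qn$ and the resulting bound on $q\le(p+qn)/n$, using $n\ge2$, and $N\le3n+3$ for $j<n$, $N=2n+3$ for $j=n$.
\begin{center}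
\begin{tabular}{l|c|c|c|c}
angle sum, $s$ & $p+qn$ & needed & $j<n$, $\mu=3$ & $j=n$, $\mu=2$\\ \hline
$\pi$, $s=0$ & $N$ & $q\le1+\mu$ & $3n+3$;\ $q\le4$ & $2n+3$;\ $q\le3$\\
$2\pi$, $s=3$ & $j$ & $q\le3-\mu$ & $n-1$;\ $q=0$ & $n$;\ $q\le1$\\
$2\pi$, $s=2$ & $2n+2$ & $q\le3$ & $2n+2$;\ $q\le3$ & $2n+2$;\ $q\le3$\\
$2\pi$, $s=1$ & $N+n+1$ & $q\le3+\mu$ & $4n+4$;\ $q\le6$ & $3n+4$;\ $q\le5$\\
$2\pi$, $s=0$ & $2N$ & $q\le3+2\mu$ & $6n+6$;\ $q\le9$ & $4n+6$;\ $q\le7$
\end{tabular}
\end{center}
In every row the bound obtained is the bound needed. So $L_\mu$ is a weight for $y_2\ne y_1$, and both types are good. The second row explains the split: for $j=n$ the heavy signature $(0,1,3)$ becomes possible and rules out $\mu=3$.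

\emph{Light boundary half fans.} Let $(p,q,0)$ be one, with $p,q$ even. If $j=n$, then $\kappa=1$, and Lemma~\ref{lem:weight}(i) for the weight $-d_3$ gives $d_3=0$, a contradiction. If $j<n$, Lemma~\ref{lem:weight}(i) gives $L_3=4-q=0$. Then $p=N-4n=3-n-j\le1$, and $p$ is even and nonnegative, so the signature is $(0,4,0)$.
\end{proof}

\begin{example}
The angles $\pi/7,2\pi/7,4\pi/7$ have $n=2$, $g=4$, $j=2=n$, so $y_1=b$ and $y_2=c$, with $L_2=-d_2-2d_3$. On the six signatures of angle sum $\pi$, namely $(1,1,1)$, $(3,0,1)$, $(7,0,0)$, $(5,1,0)$, $(3,2,0)$, $(1,3,0)$, the values of $L_2$ are $0,1,3,2,1,0$ and those of $o_c\equiv p+q$ are $0,1,1,0,1,0$. On the heavy signatures $(2,0,3)$ and $(0,1,3)$ we have $L_2=0,-1$ and $o_c=0,1$.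
\end{example}

The exceptional signature $(0,4,0)$ requires $n+j=3$ with $j<n$, that is, the angles $(\frac\pi8,\frac\pi4,\frac{5\pi}8)$ or $(\frac\pi{12},\frac\pi4,\frac{2\pi}3)$. The counting argument does not exclude it on the whole boundary, and this is why the strip is peeled along the side of length $\lambda b$.

\begin{proof}[Proof of Proposition~\ref{prop:boundary}]
By Proposition~\ref{prop:good} two types are good, so Lemma~\ref{lem:twogood} applies. Its part (i) gives (i). A division point $v\ne A,C$ of $AC$ carries a boundary half fan whose base edges have type $b$. A tile with angle $\beta$ at $v$ has only edges of types $a$ and $c$ at $v$, so the signature is not $(0,4,0)$. By Proposition~\ref{prop:good} the half fan is regular, and Lemma~\ref{lem:twogood}(ii) gives the statement on rays.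
\end{proof}

With Sections~\ref{sec:moves} and~\ref{sec:strip}, this completes the proofs of Theorems~\ref{thm:main}, \ref{thm:obtuse} and~\ref{thm:count}.

\begin{thebibliography}{9}

\bibitem{CJ}
J.~H. Conway and A.~J. Jones,
\emph{Trigonometric diophantine equations (On vanishing sums of roots of unity)},
Acta Arith. 30 (1976), 229--240.

\bibitem{GHM}
Marinus Gottschau, Herman Haverkort and Kilian Matzke,
\emph{Reptilings and space-filling curves for acute triangles},
arXiv:1603.01382 (2016).

\end{thebibliography}
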